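
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Every planar point set in general position\\ has $\Omega(n^4)$ radial orderings}


\begin{abstract}
A radial ordering of a finite planar set $S$ is the clockwise circular order in
which the points of $S$ are seen from a point $p$ of the plane. We prove that there is an
absolute constant $c>0$ such that every set of $n$ points with no three on a line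
has at least $c\,n^4$ distinct radial orderings, for all sufficiently large $n$.
This is a conjecture of
D\'iaz-Ba\~nez, Fabila-Monroy and P\'erez-Lantero. The proof counts the cells of
an arrangement of rays, shows that fewer than $n^2$ pairs of cells can share an
ordering, and controls multiple crossings by the Szemer\'edi--Trotter theorem.
The same method gives an exact formula for the number of radial orderings in terms of
cells and coinciding pairs of cells, the maximum over all $n$-point sets up to a
quadratic error, and the leading constant of the minimum over sets in strong general
position, in terms of the rectilinear crossing constant.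
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $S$ be a set of $n$ points in the plane in \emph{general position}, that is,
with no three points on a line. Stand at a point $p$ and turn clockwise through a
full circle: you meet the points of $S$ in some circular order. We ask how many
different orders can be seen. Precisely, a \emph{spanned line} is a line through two
points of $S$, and $p\notin S$ is an \emph{observation point}
if $S\cup\{p\}$ is in general position, that is, if $p$ lies on no spanned line.
The \emph{radial ordering} of $S$ at $p$ is the clockwise circular order of the
points of $S$ by their angle around $p$, with orders differing by a rotation (a choice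
of starting point) identified. Let $\rho(S)$ be the number of distinct
radial orderings over all observation points.

When does the order change as $p$ moves? Two points $a,b$ can swap only when they
are seen in the same direction, that is, when $p$ crosses the line $ab$
\emph{outside} the segment $ab$. Crossing the line between $a$ and $b$ does not change
the order, because there $a$ and $b$ are seen in opposite directions. So the walls are
not full lines but the rays
\[
R(a,b)=\{a+\tau(a-b):\tau\ge 0\}\qquad(a\ne b\text{ in }S);
\]
$R(a,b)$ is the part of the line $ab$ beyond $a$, as seen from $b$. The $n(n-1)$ rays
cut the plane into $O(n^4)$ cells, and the ordering is constant on each cell. This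
explains the known bound $\rho(S)=O(n^4)$.

Is $n^4$ also the right lower bound? Two facts suggest so. A constant proportion of
the 4-point subsets of $S$ is in convex position, and each convex quadrilateral with
no parallel sides produces two crossings of rays, where its two pairs of opposite
sides meet when extended. Parallel sides are rare (Lemma~\ref{lem:pairs}), so there
are on the order of $n^4$ pairs of crossing rays.
But two things could go wrong:
\begin{itemize}
\item many rays may pass through a common point, so that many pairs of crossing
rays produce few cells;
\item different cells may see the same ordering.
\end{itemize}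
It is known that $\rho(S)=\Omega(n^3)$ if $S$ is in \emph{strong general
position}: $S$ is in general position and, whenever three distinct spanned lines
meet in a common point, that point belongs to $S$. This assumption
removes the first difficulty. The following conjecture makes no such assumption.

\begin{conjecture}[\cite{DFP}]
If $S$ is a set of $n$ points in general position in the plane, then it has at least
$\Omega(n^4)$ distinct radial orderings.
\end{conjecture}

The conjecture is true.

\begin{theorem}\label{thm:A}
There is an absolute constant $c>0$ such that $\rho(S)\ge c\,n^4$ for every set $S$
of $n$ points in general position in the plane and all sufficiently large $n$.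
\end{theorem}

The second difficulty turns out to be minor: at most $n(n-1)$ pairs of cells share
an ordering (Section~\ref{sec:same}). The first one is handled by the
Szemer\'edi--Trotter theorem, which shows that most crossing pairs of rays meet at
points of bounded multiplicity (Section~\ref{sec:rich}).

\medskip
The method yields more than Theorem~\ref{thm:A}. Let $U$ be the union of all rays
$R(a,b)$ and $G=\mathbb R^2\setminus U$. The connected components of $G$ are the
\emph{cells}; let $F$ be their number. We write
\begin{itemize}
\item $W$ for the set of points $v\notin S$ lying on at least two rays, and $m_v$
for the number of rays through $v$;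
\item $Q=Q(S)$ for the number of 4-point subsets of $S$ in convex position, and $h$
for the number of vertices of $\operatorname{conv}S$;
\item $P=P(S)$ for the number of unordered pairs of parallel lines $ab$, $cd$ with
$a,b,c,d\in S$ distinct and in convex position;
\item $\kappa$ for the number of unordered pairs of distinct cells that have the
same ordering.
\end{itemize}
Let $\overline{\mathrm{cr}}(K_n)$ be the minimum of $Q(S)$ over all $n$-point sets
in general position.

\begin{theorem}\label{thm:B}
Let $n\ge 4$ and let $S$ be a set of $n$ points in general position.
\begin{enumerate}
\item[\textup{(1)}] Every radial ordering comes from at most two cells, and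
\[
\rho(S)=(n-1)^2+\sum_{v\in W}(m_v-1)-\kappa,\qquad 0\le\kappa\le n(n-1)-h .
\]
\item[\textup{(2)}] If at most $m$ spanned lines $(m\ge 2)$ concur at any point outside
$S$, then $\rho(S)\ge\frac2m(2Q-P)-n+1+h$. If $S$ is in strong general position, then
$\rho(S)=2Q-P+(n-1)^2-\kappa$.
\item[\textup{(3)}] $2\binom n4+1\le\max\rho\le 2\binom n4+(n-1)^2$, where the
maximum is over all $n$-point sets in general position.
\item[\textup{(4)}] The minimum of $\rho$ over $n$-point sets in strong general
position is $2\,\overline{\mathrm{cr}}(K_n)+O(n^3)$.
\end{enumerate}
\end{theorem}

\begin{example}
Let $S$ consist of the vertices of a convex quadrilateral with no parallel sides.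
The two pairs of opposite side lines meet in two points $v$, each with $m_v=2$, and
$W$ contains nothing else. So Theorem~\ref{thm:B}(1) gives $\rho(S)+\kappa=9+2=11$.
As every ordering comes from at most two cells, $\kappa$ is the number of orderings
seen in two cells, so $\kappa\le\rho(S)$ and $\rho(S)\ge 6$. Four points have only
$3!=6$ circular orders. So all of them are seen, and $\kappa=5$.
\end{example}

Throughout, $n\ge3$ and $S$ is in general position. This is used constantly in the
following form: \emph{two distinct spanned lines that share a point of $S$ meet only
there, and no spanned line contains a third point of $S$.}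

\section{Counting cells and crossing pairs}\label{sec:cells}

\subsection*{Orderings live on cells}

Let $p\in G$. Since $S\subset U$, we have $p\notin S$. Two points $a,b\in S$ have the same
direction from $p$ if and only if $p$ lies on the line $ab$ outside the closed segment
$ab$, and then $p\in U$. So the $n$ directions from $p$ are distinct, and the
clockwise circular order $\sigma(p)$ of $S$ around $p$ is well defined. The directions
vary continuously and stay distinct on $G$, so $\sigma$ is constant on each cell. The
observation points are exactly the points of $G$ not on any of the $\binom n2$ segments spanned
by $S$. Cells are open, so every cell contains observation points. Hence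
$\rho(S)$ is the number of distinct values of $\sigma$ on the cells.

Group the cells by their ordering. A class of $t\ge1$ cells contains
$\binom t2\ge t-1$ pairs with equal ordering. Summing over the $\rho(S)$ classes gives
$\kappa\ge F-\rho(S)$, that is,
\begin{equation}\label{eq:classes}
\rho(S)\ge F-\kappa,\qquad\text{with equality if every class has at most two cells.}
\end{equation}

\begin{lemma}\label{lem:euler}
$F=(n-1)^2+\sum_{v\in W}(m_v-1)$.
\end{lemma}

\begin{proof}
The two rays on one line are disjoint, and rays on different lines meet in at most
one point. The only point of $S$ on $R(a,b)$ is its endpoint $a$. So any common point of two rays is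
either their common endpoint or a point of $W$. Hence, on the sphere
$\mathbb R^2\cup\{\infty\}$, the rays form a plane multigraph with vertex set
$S\cup W\cup\{\infty\}$, whose faces are the cells. It is connected, because every
ray leads to $\infty$. A ray containing $w$ points of $W$ consists of $w+1$ edges,
so there are $n(n-1)+\sum_{v\in W}m_v$ edges. Euler's formula gives
\[
F=2-(n+|W|+1)+n(n-1)+\sum_{v\in W}m_v=(n-1)^2+\sum_{v\in W}(m_v-1).\qedhere
\]
\end{proof}

\subsection*{Crossing pairs of rays come from convex quadrilaterals}

The sum in Lemma~\ref{lem:euler} is linear in the $m_v$. What the geometry of 4-point
subsets controls is the corresponding sum of $\binom{m_v}2$.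

\begin{lemma}\label{lem:pairs}
$\sum_{v\in W}\binom{m_v}2=2Q-P$. Moreover, $P\le n^3/8$, and $m_v\le n/2$ for every $v\in W$.
\end{lemma}

\begin{proof}
Two rays through $v\in W$ lie on different lines, since the two rays on one line are
disjoint. Spanned lines sharing a point of $S$ meet only there, so the lines through
$v\notin S$ are spanned by pairwise disjoint pairs. Hence at most $n/2$ spanned
lines pass through $v$, and $m_v\le n/2$. It also follows that the sum counts the unordered pairs
of lines $ab,cd$, with $a,b,c,d$ distinct, that meet in a point outside both closed
segments $ab$ and $cd$. (Such a point is automatically not in $S$, because it lies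
on both lines and $\{a,b\}\cap\{c,d\}=\emptyset$.)

Each 4-point subset of $S$ gives three pairs of lines. Suppose first that it is the
vertex set of a convex quadrilateral. The line of each side has the opposite side
strictly on one side of it, so the
lines of two opposite sides are parallel or meet outside both
segments. The two diagonals meet inside both segments. So the subset contributes $2$,
minus the number of its parallel pairs of opposite sides. Otherwise one of the points
lies inside the triangle of the other three. Each of the three pairs of lines
then consists of a line through the inner point and a vertex, together with the line of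
the opposite side, and these meet inside that side. So the subset contributes $0$.
Summing up gives $2Q-P$.

Parallel spanned lines are spanned by pairwise disjoint pairs, so a parallel class
has at most $n/2$ lines, and each of the $\binom n2$ lines is in at most $n/2$
parallel pairs. So $P\le\frac12\cdot\frac n2\binom n2\le n^3/8$.
\end{proof}

\section{Cells that see the same ordering}\label{sec:same}

\subsection*{The smallest case}

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[dotted] (-1,-1)--(1,-1)--(0,-2)--cycle;
\draw (-1,-1)--(-2.6,0.6);
\draw (1,-1)--(2.6,0.6);
\draw (-1,-1)--(-3.7,-1);
\draw (1,-1)--(3.7,-1);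
\draw (0,-2)--(0.9,-2.9);
\draw (0,-2)--(-0.9,-2.9);
\draw[dashed,thick] (-3,0)--(3,0);
\fill (-1,-1) circle (2pt) node[below left] {$x_1$};
\fill (1,-1) circle (2pt) node[below right] {$x_2$};
\fill (0,-2) circle (2pt) node[right=3pt] {$y$};
\fill (-3,0) circle (1.5pt) node[above] {$p$};
\fill (3,0) circle (1.5pt) node[above] {$q$};
\node at (0,0.35) {central cell};
\end{tikzpicture}
\caption{Three points and their six rays (solid), which bound four cells. The dashed segment from
$p$ to $q$ crosses $R(x_1,y)$ and $R(x_2,y)$. The clockwise linear order seen changes from
$(x_2,x_1,y)$ to $(x_2,y,x_1)$ to $(y,x_2,x_1)$; the first and the last agree as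
circular orders.}
\label{fig:three}
\end{figure}

Take $n=3$, with
\[
x_1=(-1,-1),\qquad x_2=(1,-1),\qquad y=(0,-2),
\]
and walk from $p=(-3,0)$ to $q=(3,0)$, as in Figure~\ref{fig:three}. The
rays $R(x_1,y)$ and $R(x_2,y)$ are crossed at $(-2,0)$ and $(2,0)$, and no other ray
is met. All three points lie below the line $pq$, so between crossings the walker sees a
\emph{linear} clockwise order. At $p$ the directions to $x_2,x_1,y$ are
$(4,-1),(2,-1),(3,-2)$, so the order is $(x_2,x_1,y)$. At the first crossing $y$
overtakes $x_1$, giving $(x_2,y,x_1)$; at the second $y$ overtakes $x_2$, giving
$(y,x_2,x_1)$. The linear order has changed, but to a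
rotation of itself. So $p$ and $q$ lie in different cells and see the same radial
ordering.

The mechanism is that a whole block $X=\{x_1,x_2\}$ has exchanged places with a
block $Y=\{y\}$. We now show that this is the only mechanism, and that it is
rigid: the segment $pq$ must cross all the rays $R(x,y)$ with $x\in X$, $y\in Y$, and no line
spanned within a block. It will follow that the two blocks determine both cells, so
that $\kappa$ is bounded by a number of partitions of $S$.

\subsection*{The exchange lemma}

Put $[z,u,v]=\det(u-z,v-z)$. For fixed $u\ne v$ this is an affine function of $z$ that
vanishes exactly on the line $uv$. If $z\in G$ and a set $T\subseteq S$ lies in an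
open half-plane bounded by a line through $z$, then $z$ sees $T$ in a clockwise
\emph{linear} order $\lambda_T(z)$, in which
\begin{equation}\label{eq:sign}
u\text{ precedes }v\iff[z,u,v]<0 .
\end{equation}
In particular, the order does not depend on the chosen half-plane. We write
$\lambda=\lambda_S$.

\begin{lemma}\label{lem:exchange}
Let $p,q$ be observation points in different cells such that $\sigma(p)=\sigma(q)$
and the line $pq$ contains no point of $S$. Then all of $S$ lies on one side of the
line $pq$. After interchanging $p$ and $q$ if necessary, $S$ lies to the right of the
directed line $p\to q$, and there is an ordered partition $S=X\sqcup Y$ into nonempty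
sets such that
\begin{enumerate}
\item[\textup{(a)}] in $\lambda(p)$ all of $X$ precedes all of $Y$, and $\lambda(q)$
is obtained from $\lambda(p)=XY$ by rotation to $YX$;
\item[\textup{(b)}] for all $x\in X$, $y\in Y$ the segment $pq$ meets
$R(x,y)\setminus\{x\}$;
\item[\textup{(c)}] the segment $pq$ meets no line through two points of $X$ and no
line through two points of $Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $L$ be the line $pq$, and let $A$ and $B$ be the sets of points of $S$ to the left
and to the right of $p\to q$. At $z\in\{p,q\}$, a clockwise turn that starts from the backward
direction of $L$ sweeps the left side and then the right side. So the circular order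
$\sigma(z)$ is $\lambda_A(z)$ followed by $\lambda_B(z)$.

By \eqref{eq:sign}, two points $u,v$ on the same side of $L$ change their relative
order between $p$ and $q$ if and only if the segment $pq$ meets the line $uv$. Suppose that $pq$ meets
a ray $R(u,v)$. It does not do so at $u$, because $L$ misses $S$. So $L$ meets the line
$uv$ outside the closed segment $uv$. Hence $u,v$ lie on the same side of $L$, and
this pair changes its order. Consequently:
\begin{equation}\label{eq:star}
\text{if no pair on the same side of }L\text{ changes its order, then }pq\subset G.
\end{equation}
But $pq\subset G$ is impossible, since $p$ and $q$ lie in different cells. So some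
pair on the same side does change its order.

If $A$ and $B$ are both nonempty, then the circular order together with the sets $A,B$
determines both linear orders. So $\sigma(p)=\sigma(q)$ implies that
no pair on the same side changes its order, a contradiction. Thus $S$ lies on one side of
$L$, and we interchange $p,q$ if necessary so that this is the right side of $p\to q$.

Now $\lambda(p)$ and $\lambda(q)$ are different linear orders with the same circular
order. So $\lambda(p)=XY$ and $\lambda(q)=YX$ with nonempty blocks $X,Y$, which is (a).
The pairs that change their order are exactly those consisting of a point of $X$ and a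
point of $Y$. This proves (c). It also shows that $pq$ meets every line $xy$ with
$x\in X$, $y\in Y$, in a point $z$ that is outside the segment $xy$, since $S$ lies
strictly on one side of $L$.

It remains to see in (b) that $z$ lies beyond $x$ and not beyond $y$. Take Cartesian
coordinates in which $L$ is the horizontal axis directed from $p$ to $q$ by $e=(1,0)$,
with $S$ below it, and let $\eta(u)$ denote the second coordinate of a point $u$. Since
$\det(x-z,y-z)=0$,
\[
[z+te,x,y]=\det(x-z-te,\,y-z-te)=-t\det(e,y-x)=-t\,\bigl(\eta(y)-\eta(x)\bigr).
\]
At $q=z+te$ we have $t>0$, and the value is positive because $y$ precedes $x$ in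
$\lambda(q)$. So $\eta(y)<\eta(x)<0=\eta(z)$. Thus, on their common line, $x$ lies between $z$
and $y$, and $z\in R(x,y)\setminus\{x\}$.
\end{proof}

\subsection*{Rigidity}

\begin{lemma}\label{lem:rigid}
In Lemma~\ref{lem:exchange}, the ordered partition $(X,Y)$ determines the cell of $p$
and the cell of $q$: if $(p,q)$ and $(p',q')$ are as in that lemma, with $S$ to the right of
$p\to q$ and of $p'\to q'$, and give the same $(X,Y)$, then $p,p'$ lie in one cell and
$q,q'$ lie in one cell. Moreover, $X$ and $Y$ can be strictly separated by a line, and
$|X|\ge2$.
\end{lemma}

\begin{proof}
\emph{Determination.} We show that, for every spanned line, the side on which $p$ lies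
and the side on which $q$ lies depend only on $(X,Y)$.
\begin{itemize}
\item Line $xy$ with $x\in X$, $y\in Y$: by (a) and \eqref{eq:sign},
$[p,x,y]<0<[q,x,y]$.
\item Line $uv$ with $u,v\in X$: by (c), the segment $pq$ lies on one side of it. Pick
$y\in Y$. By (b), the segment meets $R(u,y)\setminus\{u\}$, which lies strictly on
the side not containing $y$. So $p,q$ are on the side \emph{opposite} to $y$.
\item Line $uv$ with $u,v\in Y$: again $pq$ lies on one side. Pick $x\in X$. The
segment meets $R(x,u)$, the ray from $x$ away from $u$, which lies strictly on the
side of $x$. So $p,q$ are on the \emph{same} side as $x$.
\end{itemize}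
These sides determine the cell of $p$ in the arrangement of all spanned lines. It is
convex and avoids $U$, so it lies in a single component of $G$, which is the cell of
$p$. The same holds for $q$.

\emph{Separability.} As $S$ lies in an open half-plane bounded by the line $pq$, a line
through $p$ with direction strictly between the last point of $X$ and the first point
of $Y$ in $\lambda(p)$ separates $X$ from $Y$.

\emph{$|X|\ge2$.} Suppose $X=\{x\}$. We show that one can walk from $p$ to $q$ inside
$G$ by passing behind $x$. By the third item, $p$ and $q$ lie on the same
side as $x$ of every line spanned by two points of $Y$. So the segments $xp$ and $xq$ avoid these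
lines. They meet the lines $xy$ $(y\in Y)$ only at $x$, since $p$ and $q$ are on none of
these lines. Hence the half-open segments $xp\setminus\{x\}$ and $xq\setminus\{x\}$ lie in $G$. A small
disk around $x$ meets no rays except the $R(x,y)$, $y\in Y$. By (b), each of these crosses the
segment $pq$, so they all lie in the convex angle $pxq$, which is less than
$\pi$. So, close to $x$, we can pass from $xp$ to $xq$ inside $G$ through the
complementary reflex angle. Thus $p$ and $q$ lie in the same cell, a contradiction.
\end{proof}

There is no similar restriction on $Y$: in Figure~\ref{fig:three} we have $|Y|=1$.
It remains to count separable partitions. Each can be encoded by the two points on one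
of its separating tangents.

\begin{proposition}\label{prop:kappa}
$\kappa\le n(n-1)-h$. Consequently,
\begin{equation}\label{eq:main}
\rho(S)\ \ge\ \sum_{v\in W}(m_v-1)-n+1+h .
\end{equation}
\end{proposition}

\begin{proof}
\emph{There are at most $n(n-1)$ ordered partitions $(X,Y)$ of $S$ into nonempty sets
that can be strictly separated by a line.} Given such a partition, rotate and translate
the coordinate system so that $X$ lies
strictly to the left and $Y$ strictly to the right of the vertical axis. Among all
lines $xy$ with $x\in X$, $y\in Y$, take one of greatest slope. If some $x'\in X$ were
below this line, then the line $x'y$ would have greater slope; if some $y'\in Y$ were above it,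
then $xy'$ would. As no three points of $S$ are collinear, $X\setminus\{x\}$ lies strictly to the
left, and $Y\setminus\{y\}$ strictly to the right, of the directed line $x\to y$. So
the ordered pair $(x,y)$ determines $(X,Y)$, and there are $n(n-1)$ ordered pairs.

Exactly $h$ of these partitions have $|X|=1$, because $\{x\}$ is separable from
$S\setminus\{x\}$ if and only if $x$ is a vertex of $\operatorname{conv}S$. So at most
$n(n-1)-h$ of them have $|X|\ge2$.

Now let $C\ne C'$ be cells with the same ordering. Choose an observation point in
$C$, and then one in $C'$ that lies on no line joining the first one to a point of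
$S$; this is possible since $C'$ is open. Lemma~\ref{lem:exchange} provides a
partition $(X,Y)$, which by Lemma~\ref{lem:rigid} is separable, has $|X|\ge2$, and
determines $\{C,C'\}$. So, making one such choice for each pair $\{C,C'\}$, we obtain
an injection from the pairs counted by $\kappa$ into the separable partitions with $|X|\ge2$. This
proves the bound on $\kappa$. Inserting it and Lemma~\ref{lem:euler} into \eqref{eq:classes}, and using
$(n-1)^2-n(n-1)=-(n-1)$, we obtain \eqref{eq:main}.
\end{proof}

\section{Few pairs at rich points: proof of Theorem~\ref{thm:A}}\label{sec:rich}

By \eqref{eq:main} it suffices to bound $\sum_{v\in W}(m_v-1)$ from below, and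
Lemma~\ref{lem:pairs} controls $\sum_{v\in W}\binom{m_v}2$. The two sums are related by
$m_v-1=\frac2{m_v}\binom{m_v}2$, so a point $v$ with large $m_v$ is inefficient. The
trivial bound $m_v\le n/2$ loses a factor of order $n$ and gives only a cubic bound. We need to
know that a positive proportion of the crossing pairs sits at points of bounded multiplicity.

\subsection*{Many crossing pairs}

Any five points in general position contain a convex quadrilateral (E.~Klein). Indeed,
this is clear if the hull has at least four vertices. Otherwise the hull is a triangle with
two points $d,e$ inside, and two of its vertices, say $a,b$, lie on the same side of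
the line $de$. Neither $a$ nor $b$ is inside a triangle formed by the other three points
among $a,b,d,e$, being hull vertices. Nor is $d$ in the triangle $eab$, which meets the line $de$
only in $e$; likewise $e$ is not in the triangle $dab$. So $a,b,d,e$ are in convex position. Each
4-point subset lies in $n-4$ subsets of size five, so for $n\ge5$
\begin{equation}\label{eq:klein}
Q\ge\frac1{n-4}\binom n5=\frac15\binom n4,
\end{equation}
and by Lemma~\ref{lem:pairs}
\begin{equation}\label{eq:many}
\sum_{v\in W}\binom{m_v}2=2Q-P\ \ge\ \frac25\binom n4-\frac{n^3}8\ \ge\ \frac{n^4}{60}-O(n^3).
\end{equation}

\subsection*{Rich points}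

The Szemer\'edi--Trotter theorem \cite{ST} states that $m$ points and $N$ lines in the
plane have at most $C(m^{2/3}N^{2/3}+m+N)$ incidences, with an absolute constant $C$;
we may take $C\ge1$.

\begin{lemma}\label{lem:rich}
There is an absolute constant $c_0\ge1$ such that, for any $N$ distinct lines and any
integer $k\ge2$,
at most $c_0\left(N^2/k^3+N/k\right)$ points lie on at least $k$ of the lines.
\end{lemma}

\begin{proof}
Let $m$ be the number of these points (finite, since two distinct lines meet at most
once); we may assume $m\ge1$. They have at least $km$ incidences with the lines.

If $k\ge2C$, then $Cm\le km/2$, so $km/2\le C(m^{2/3}N^{2/3}+N)$. If the first term in the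
parentheses is at least the second, then $km\le4Cm^{2/3}N^{2/3}$, so $m\le64C^3N^2/k^3$.
Otherwise $km\le4CN$, so $m\le4CN/k$.

If $k<2C$, then $m\le\binom N2\le N^2/2\le4C^3N^2/k^3$. So $c_0=64C^3$ works.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Lemma~\ref{lem:rich} to the $N=\binom n2\le n^2/2$ lines spanned by $S$. A point
$v\in W$ lies on at least $m_v$ of them, because its rays lie on different lines. Let
$K\ge2$ be an integer, and group the points $v\in W$ with $m_v\ge K$ into classes
$2^jK\le m_v<2^{j+1}K$, $j\ge0$. In the $j$th class, $\binom{m_v}2\le2(2^jK)^2$. Since
$m_v\le n/2$, the class is nonempty only if $2^jK\le n/2$; the sum of these numbers $2^jK$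
is at most $n$. So
\begin{align*}
\sum_{v\in W,\,m_v\ge K}\binom{m_v}2
&\le\sum_{j:\,2^jK\le n/2}2(2^jK)^2\,c_0\left(\frac{N^2}{(2^jK)^3}+\frac N{2^jK}\right)\\
&\le2c_0\left(\frac{2N^2}K+Nn\right)\le\frac{c_0n^4}K+c_0n^3 .
\end{align*}
Choose $K=\lceil120c_0\rceil$. Then the right-hand side is at most $n^4/120+c_0n^3$, and
\eqref{eq:many} gives
\[
\sum_{v\in W,\,m_v<K}\binom{m_v}2\ \ge\ \frac{n^4}{60}-\frac{n^4}{120}-O(n^3)
=\frac{n^4}{120}-O(n^3).
\]
For $m_v<K$ we have $\binom{m_v}2\le\frac K2(m_v-1)$. Hence
$\sum_{v\in W}(m_v-1)\ge\frac{n^4}{60K}-O(n^3)$. By \eqref{eq:main},
\[
\rho(S)\ \ge\ \frac{n^4}{60K}-O(n^3)\ \ge\ \frac{n^4}{120K}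
\]
for all sufficiently large $n$. All constants, including those in the $O$-terms, are
absolute.
\end{proof}

\section{The exact formula: proof of Theorem~\ref{thm:B}}\label{sec:exact}

For Theorem~\ref{thm:A} the inequality in \eqref{eq:classes} was enough. For an exact
formula we need equality, that is, no ordering should be seen in three cells. For $n=3$
this fails: in Figure~\ref{fig:three} each of the three cells other than the central
one is reached from it by crossing one ray, which swaps two points and so changes the
circular order. Since three points
have only two circular orders, these three cells share an ordering. The next lemma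
shows that $n=3$ is the only exception. The idea is that three such cells
force $S$ into the triangle spanned by their observation points, where two points of the same
block have no admissible position.

\begin{lemma}\label{lem:three}
If $n\ge4$, then no three distinct cells have the same ordering.
\end{lemma}

\begin{proof}
Suppose that three distinct cells do. Since cells are open, we can choose observation
points $p_1,p_2,p_3$ in them, one after another, that are not collinear and such that
no line $p_ip_j$ contains a point of $S$. By Lemma~\ref{lem:exchange}, for every pair
$i\ne j$ the set $S$ lies on one side of the line $p_ip_j$, and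
$\lambda(p_i)\ne\lambda(p_j)$. So $\lambda(p_1),\lambda(p_2),\lambda(p_3)$ arise from
one circular order by cutting it at three different places. After relabeling,
\[
\lambda(p_1)=ABC,\qquad\lambda(p_2)=BCA,\qquad\lambda(p_3)=CAB
\]
with nonempty blocks $A,B,C$. Let $a\in A$, $b\in B$, $c\in C$. Reading off from
\eqref{eq:sign} which pairs are in which order, we see that
\begin{itemize}
\item the line $ab$ separates $p_2$ from $p_1,p_3$;
\item the line $bc$ separates $p_3$ from $p_1,p_2$;
\item the line $ac$ separates $p_1$ from $p_2,p_3$;
\item a line through two points of one block has $p_1,p_2,p_3$ strictly on the same side.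
\end{itemize}

Write points in barycentric coordinates $(\alpha_1,\alpha_2,\alpha_3)$,
$\sum_l\alpha_l=1$, with respect to the triangle $p_1p_2p_3$. The sign of $\alpha_i$
tells the side of the line through the other two vertices. So all points of $S$ have
the same pattern of signs, without zeros.

Let $\{i,j,k\}=\{1,2,3\}$. By the first three items, some spanned line $\ell$
separates $p_i$ from $p_j,p_k$. Let $f$ be an affine function vanishing on $\ell$ with
$f(p_i)>0$ and $f(p_j),f(p_k)<0$. For a point $z$ with coordinates $\alpha_l$ we have
$f(z)=\sum_l\alpha_lf(p_l)$. This is negative if $\alpha_i<0<\alpha_j,\alpha_k$, and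
positive if $\alpha_i>0>\alpha_j,\alpha_k$. But $\ell$ contains points of $S$, where
$f=0$. So the pattern of $S$ is neither of these two. Letting $i=1,2,3$, we exclude
all patterns with exactly one minus or exactly one plus. The pattern $(-,-,-)$ is
impossible since $\sum_l\alpha_l=1$. So the pattern is $(+,+,+)$: the set $S$ lies in
the open triangle $p_1p_2p_3$.

A line through two points of one block then contains an interior point of the
triangle, so it cannot have all three vertices strictly on one side. This contradicts the
last item. So no block has two points, and $n=3$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]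
\textbf{(1)} The first claim is Lemma~\ref{lem:three}. So \eqref{eq:classes} holds
with equality, $\rho(S)=F-\kappa$, and we insert Lemma~\ref{lem:euler} and
Proposition~\ref{prop:kappa}.

\textbf{(2)} If at most $m$ spanned lines concur at any point outside $S$, then
$m_v\le m$, so $m_v-1\ge\frac2m\binom{m_v}2$ for all $v\in W$. The first claim follows
from \eqref{eq:main} and Lemma~\ref{lem:pairs}. In strong general position, all $m_v$
equal $2$, so $\sum_{v\in W}(m_v-1)=|W|=\sum_{v\in W}\binom{m_v}2=2Q-P$, and part (1)
gives the second claim.

\textbf{Perturbation.} For parts (3) and (4) we use that \emph{every finite set $S$ in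
general position can be
moved, by an arbitrarily small perturbation, into strong general position with no two
spanned lines parallel, without changing $Q$ and $h$}. To see this, label the $n$ points. Three
lines spanned by pairwise disjoint pairs of labels concur only if the $3\times3$
determinant of their line coefficients vanishes, and two lines spanned by disjoint
pairs $ab,cd$ are parallel only if $\det(b-a,d-c)=0$. None of these finitely many
polynomials on $(\mathbb R^2)^n$ vanishes identically: three disjoint pairs of points
may span the side lines of a triangle, and two disjoint pairs may span lines that cross. So outside a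
finite union of proper algebraic subsets, whose complement is dense, these coincidences
do not occur. They are the only ones to avoid, because three distinct spanned lines meeting
outside $S$, or two distinct parallel ones, are spanned by pairwise disjoint pairs. A small
enough perturbation also keeps the orientations of all triples, hence general
position, $Q$ and $h$.

\textbf{(3)} \emph{Upper bound.} By part (1) and Lemma~\ref{lem:pairs},
$\rho(S)\le(n-1)^2+\sum_{v\in W}\binom{m_v}2\le(n-1)^2+2Q\le(n-1)^2+2\binom n4$.

\emph{Lower bound.} Perturb the vertex set of a regular $n$-gon as above. Then
$Q=\binom n4$, $P=0$,
$h=n$ and all $m_v=2$, so \eqref{eq:main} and Lemma~\ref{lem:pairs} give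
$\rho(S)\ge2\binom n4-n+1+n=2\binom n4+1$.

\textbf{(4)} If $S$ is in strong general position, then part (2) with $m=2$ and
$P\le n^3/8$ give $\rho(S)\ge2\,\overline{\mathrm{cr}}(K_n)-n^3/8-n$. Conversely,
take $S$ with $Q(S)=\overline{\mathrm{cr}}(K_n)$ and perturb it into strong general
position without changing $Q$. Then part (2) gives
$\rho(S)\le2\,\overline{\mathrm{cr}}(K_n)+(n-1)^2$.
\end{proof}

\begin{remark}[Constants]
In strong general position, $\rho(S)=2Q(S)+O(n^3)$, because $P=O(n^3)$ and
$\kappa=O(n^2)$. By part (3), the maximum of $\rho$ over general position is
$(\frac1{12}+o(1))n^4$. By part (4), the minimum over strong general position is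
$(\frac{q_*}{12}+o(1))n^4$, where
$q_*=\lim_{n\to\infty}\overline{\mathrm{cr}}(K_n)/\binom n4$ is the rectilinear
crossing constant. The limit exists: counting convex 4-point subsets in the
$(n-1)$-point subsets of $S$ gives $(n-4)\,Q(S)\ge n\,\overline{\mathrm{cr}}(K_{n-1})$,
and $(n-4)\binom n4=n\binom{n-1}4$, so the ratio is nondecreasing; it is at most $1$.
By \eqref{eq:klein}, $q_*\ge\frac15$. For sets that are only in general position we do
not claim an optimal constant; Theorem~\ref{thm:A} gives some absolute positive one.
\end{remark}

\begin{thebibliography}{9}
\bibitem{DFP}
Jos\'e M. D\'iaz-Ba\~nez, Ruy Fabila-Monroy and Pablo P\'erez-Lantero,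
\emph{On the number of radial orderings of planar point sets},
arXiv:1204.0547 (2012).

\bibitem{ST}
Szemer\'edi and Trotter, Combinatorica \textbf{3} (1983), 381--392.
\end{thebibliography}

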